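\title{The Kauffman bracket at $q=i$ and slice links in $\#_g(S^1\times S^2)$}

\begin{abstract}
The Kauffman bracket of a link $L$ in $M_g=\#_g(S^1\times S^2)$ is a rational function of $A$, and its order of vanishing at $q=A^2=i$ is at least the Euler characteristic of any ribbon surface bounded by $L$. We show that the ribbon condition can be dropped: the bound holds for every smooth surface without closed components that $L$ bounds in $\natural_g(S^1\times D^3)$. In particular the order is at least $k$ for every $k$-component slice link, and for slice links in $S^3$ it equals $k$. The proof replaces the order by a lower bound that is stable under births and band moves, and follows a leading coefficient modulo $2$ while a band is passed through a strand. A projector in the Temperley--Lieb algebra reduces $M_g$ to $S^3$.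
\end{abstract}

\section{Introduction}\label{sec:intro}

All manifolds, embeddings and isotopies are smooth. For $g\ge0$ let $M_g=\#_g(S^1\times S^2)$, with $M_0=S^3$, and let $W_g=\natural_g(S^1\times D^3)$ be the boundary connected sum of $g$ copies of $S^1\times D^3$, with $W_0=B^4$. Then $M_g=\partial W_g$.

\subsection*{The bracket and its order at $q=i$}
Let $M$ be an oriented $3$-manifold. Its Kauffman bracket skein module $K(M)$ over $\mathbb Q(A)$ is the vector space spanned by the isotopy classes of framed links in $M$, the empty link $\varnothing$ included, modulo two local relations. Each relation concerns framed links that agree outside a ball and are given inside it by diagrams with the blackboard framing. The first says that a crossing equals $A$ times one smoothing plus $A^{-1}$ times the other. Our convention is that, when the over-strand is horizontal, the smoothing with coefficient $A$ joins the top end to the left end and the bottom end to the right end; rotating the picture, when the over-strand is vertical it joins top to right and bottom to left. The second relation says that a trivial circle may be deleted at the cost of the factor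
\[
\delta=-A^2-A^{-2}=-A^{-2}(A^4+1).
\]
A kink therefore contributes $A\delta+A^{-1}=-A^3$ or $A^{-1}\delta+A=-A^{-3}$, so a change of framing multiplies a link by a unit $\pm A^m$. We use the fact that $K(M_g)$ is freely generated by $\varnothing$. The \emph{bracket} of a framed link $L\subset M_g$ is the element $\langle L\rangle\in\mathbb Q(A)$ with $L=\langle L\rangle\cdot\varnothing$. If $L$ lies in a ball, resolving all crossings of a diagram computes $\langle L\rangle$; the result is a Laurent polynomial and does not depend on the manifold that contains the ball.

Let $\zeta=e^{\pi i/4}$. Its minimal polynomial is $A^4+1$, which has four simple roots, among them the two square roots $\pm\zeta$ of $i$. For $f\in\mathbb Q(A)$ let $\operatorname{ord}_i f\in\mathbb Z\cup\{\infty\}$ be the order of vanishing of $f$ at $A=\zeta$. It is the exponent of $A^4+1$ in the factorization of $f$, hence also the order at $-\zeta$. Every bracket has the form $A^mF(q)$ with $q=A^2$ and $F$ rational, and then $\operatorname{ord}_i$ is the order of $F$ at $q=i$; this explains the notation. The function $\operatorname{ord}_i$ is a valuation with $\operatorname{ord}_i\delta=1$ and $\operatorname{ord}_iA=0$, and it is invariant under $A\mapsto A^{-1}$.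 Consequently $\operatorname{ord}_i\langle L\rangle$ depends neither on the framing of $L$, nor on the orientation of $M_g$, nor on the smoothing convention.

The order counts factors of $\delta$. The $k$-component unlink has bracket $\delta^k$ and order $k$. The four states of the standard diagram of the Hopf link give $A^2\delta^2+2\delta+A^{-2}\delta^2=\delta(2-\delta^2)$, so linking two circles lowers the order from $2$ to $1$. A nonempty link in $S^3$ has order at least $1$, because every state contains a circle. For $g>0$ there is no such automatic bound: we shall meet links in $M_g$ with bracket $\delta^{1-g}$, which has a pole at $q=i$ as soon as $g\ge2$.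

\subsection*{Ribbon and slice links}
A \emph{ribbon surface} in $M_g$ is a compact surface $S$, possibly disconnected and possibly non-orientable, without closed components, immersed in $M_g$ so that each component of its self-intersection set is an arc, called a \emph{double arc}, with two preimages in $S$: one arc in the interior of $S$ and one properly embedded arc. It is bounded by $L$ if $\partial S=L$. Pushing the interior into $W_g$ turns a ribbon surface into a properly embedded surface in $W_g$ with the same boundary. A $k$-component link $L\subset M_g$ is \emph{ribbon} if it bounds a ribbon surface consisting of $k$ disks, and \emph{slice} if it bounds $k$ disjoint properly embedded disks in $W_g$. Ribbon links are slice. The following theorem is known; the case $g=0$ is Eisermann's theorem.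

\begin{theorem}[Ribbon bound]\label{thm:ribbon}
If $L\subset M_g$ bounds a ribbon surface $S$, then $\operatorname{ord}_i\langle L\rangle\ge\chi(S)$. In particular $\operatorname{ord}_i\langle L\rangle\ge k$ for every $k$-component ribbon link.
\end{theorem}

So at $q=i$ a ribbon link vanishes at least as strongly as the unlink with the same number of components. The question, posed as open in \cite{Carrega}, is whether slice links do too.

\begin{quote}
\emph{Are there $g\ge0$, $k\ge1$ and a $k$-component slice link $L\subset M_g$ with $\operatorname{ord}_i\langle L\rangle<k$?}
\end{quote}

By Theorem~\ref{thm:ribbon} such a link would be slice but not ribbon. One might hope to find one: a ribbon surface is visible in the $3$-manifold, where the skein relations live, while slice disks are not, and nothing in the definition of the bracket refers to $W_g$. On the other hand, it is known that there is no example with $g=0$ and $k\in\{1,2\}$. We prove that there is no example at all.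

\begin{theorem}\label{thm:slice}
Every $k$-component slice link $L\subset M_g$ satisfies $\operatorname{ord}_i\langle L\rangle\ge k$.
\end{theorem}

This is the case of $k$ disks in the following statement.

\begin{theorem}\label{thm:surface}
Let $S\subset W_g$ be a compact properly embedded surface without closed components, possibly disconnected or non-orientable and not assumed ribbon, with $\partial S=L\subset M_g$ nonempty. Then $\operatorname{ord}_i\langle L\rangle\ge\chi(S)$. For all $g,r\ge0$ equality occurs for some $S$ with $\chi(S)=1-g+r$.
\end{theorem}

Closed components must be excluded: a disk together with a small sphere has Euler characteristic $3$, while the unknot has order $1$. In $S^3$ the bound for slice links is an equality.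

\begin{theorem}\label{thm:sharp}
If $L\subset S^3$ is a slice link with $k$ components, then $\operatorname{ord}_i\langle L\rangle=k$. Moreover, the value of $\langle L\rangle/\delta^k$ at $A=\zeta$ is congruent to $\pm\zeta^m$ modulo $2\mathbb Z[\zeta]$ for some $m$.
\end{theorem}

The only result on ribbon surfaces that we use is Theorem~\ref{thm:ribbon} for $g=0$.

\subsection*{Plan of the proof}
For links in $S^3$ we define an integer $\omega(L)\le\operatorname{ord}_i\langle L\rangle$ that still satisfies the ribbon bound (Sections \ref{sec:moves} and~\ref{sec:crossing}). Cutting the local maxima of the radial function off a surface in $B^4$ replaces its boundary $L$ by a \emph{fusion} $R$ of $L$, which bounds a ribbon surface of the same Euler characteristic. The heart of the paper is the equality $\omega(R)=\omega(L)$ (Sections \ref{sec:crossing} and~\ref{sec:fusion}). It gives Theorem~\ref{thm:surface} for $g=0$ (Section~\ref{sec:ball}), and also the invariance of $\omega$ under concordance and Theorem~\ref{thm:sharp} (Section~\ref{sec:conc}). Section~\ref{sec:Mg} expresses a bracket in $M_g$ through brackets in $S^3$ of links that bound surfaces in $B^4$, and completes the proofs of Theorems \ref{thm:slice} and~\ref{thm:surface}.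

\section{Births and band moves}\label{sec:moves}

Until the end of Section~\ref{sec:conc} links lie in $S^3$ and are nonempty unless the contrary is said. We write $\operatorname{ord}$ for $\operatorname{ord}_i$.

\subsection*{Integrality}
Let $\Lambda=\mathbb Z[A^{\pm1}]$ and let $\mathrm{ev}\colon\Lambda\to\mathbb Z[\zeta]$ be the ring homomorphism $A\mapsto\zeta$. The ring $\mathbb Z[\zeta]$ is free abelian with basis $1,\zeta,\zeta^2,\zeta^3$. Since $A^4+1$ is monic, we can divide by it with remainder in $\mathbb Z[A]$, and a remainder of degree at most $3$ that vanishes at $\zeta$ is zero. Hence $\ker\mathrm{ev}=\delta\Lambda$, and by induction, for $0\neq f\in\Lambda$, the number $\operatorname{ord}f$ is the largest $n$ with $f\in\delta^n\Lambda$. Let $\mu=\{\pm\zeta^m:m\in\mathbb Z\}$; a change of framing multiplies an evaluated bracket by an element of $\mu$.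

The bracket of a $k$-component link $L\subset S^3$ lies in $\Lambda$, and it is not zero. Indeed, at $A=-1$ both smoothings have coefficient $-1$ and a kink contributes $1$, so the value is unchanged by crossing changes and framing changes and equals the value $(-2)^k$ of the unlink. Thus $\operatorname{ord}\langle L\rangle$ is finite.

\subsection*{Bands}
A \emph{band} on a link $J$ is an embedded square $b=[0,1]\times[-1,1]$ that meets $J$ exactly in the two \emph{attaching arcs} $\{0,1\}\times[-1,1]$. The other two sides are its \emph{free sides}, the arc $[0,1]\times0$ is its \emph{core}, and the arcs $x\times[-1,1]$ with $0<x<1$ are its \emph{cocores}. The \emph{band move} along $b$ replaces the attaching arcs by the free sides; the result is written $J_b$. The same square is a band $b^*$ on $J_b$, the \emph{dual band}, and $(J_b)_{b^*}=J$. For a family $\beta$ of disjoint bands on $J$ the moves can be made in any order and give a link $J_\beta$. An isotopy of $\beta$ through families of disjoint bands on $J$, in which attaching arcs may slide along $J$, changes $J_\beta$ only by an isotopy. In particular we may perturb cores, and we may \emph{narrow} a band, that is, replace it by a thin neighborhood of its core in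 itself.

If an embedded disk $E$ meets a link exactly in an arc of $\partial E$, then replacing this arc by the complementary arc of $\partial E$ gives an isotopic link. We call $E$ a \emph{finger} and say that it \emph{retracts}. Disjoint fingers retract simultaneously.

\begin{lemma}\label{lem:position}
Let $\beta$ be a family of disjoint bands on $J$, and let $F$ be a ribbon surface whose boundary is a sublink of $J$ and which is disjoint from the other components of $J$. After an isotopy of $\beta$, the attaching arcs on $\partial F$ avoid the endpoints of the double arcs, near them the bands leave $\partial F$ in the direction opposite to $F$, and elsewhere $\beta$ meets $F$ in finitely many cocores that lie in the interior of $F$, off the double arcs.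
\end{lemma}

\begin{proof}
Narrow the bands and slide their ends off the endpoints of the double arcs. Near an attaching arc on $\partial F$ only one sheet of $F$ is present; rotate the band about the link, near the arc, until it points away from this sheet. The interior of a core is disjoint from $J$, so a perturbation away from the ends makes it miss the double arcs and meet $F$ transversally in finitely many interior points. After a further narrowing each of these points contributes one arc that crosses the band from one free side to the other, and we parametrize the band so that these arcs are cocores.
\end{proof}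

\subsection*{Births}
A \emph{birth} is the move $J\mapsto J\sqcup O$, where $O$ is an unknot in a ball disjoint from $J$; the reverse move, the removal of a component that bounds a disk disjoint from the rest of the link, is a \emph{death}. The complement of $J$ is connected, so up to isotopy $O$ may be placed in any small ball disjoint from $J$. The next lemma is the same remark for several disks.

\begin{lemma}\label{lem:disks}
Let $\Delta$ be a union of disjoint disks disjoint from a link $J$, and let $Y\subset S^3$ be a compact set without interior points. There is an ambient isotopy $\varphi_t$, fixed on $J$, with $\varphi_1(\Delta)\cap Y=\varnothing$.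
\end{lemma}

\begin{proof}
Shrink each disk within itself toward a point, move this point slightly to a point outside $Y$, and shrink further until the disk lies in a ball around that point that misses $Y$. All of this is supported near $\Delta$.
\end{proof}

\subsection*{Movies}
Let $S\subset S^3\times[0,1]$ be a compact properly embedded surface with $S\cap(S^3\times0)=L$. After a perturbation the height function is Morse on $S$ with distinct critical values. As the height increases, the level link changes by isotopy between critical values, and by a birth, a band move or a death at a critical point of index $0$, $1$ or $2$. The resulting finite sequence of isotopies and moves is a \emph{movie}. A movie determines an abstract surface, built from $L\times[0,1]$ by adding a disk for each birth, attaching a band along its attaching arcs for each band move, and gluing a disk to the dying circle for each death, and $S$ is homeomorphic rel $L$ to this surface. For a surface $S\subset B^4$ we perturb $S$ off the center, remove a small ball there, and identify the rest with $S^3\times[0,1]$, with $\partial B^4$ at height $0$. The movie then runs inward and ends with the empty link, and births are the local maxima of the radial function.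

\begin{definition}
For $n\in\mathbb Z$ let $\mathcal C_n(L)$ be the set of links obtained from $L$ by finitely many isotopies, births and band moves, with $\#\text{births}-\#\text{bands}=n$.
\end{definition}

Thus $L\in\mathcal C_0(L)$, and $J\in\mathcal C_n(L)$, $J'\in\mathcal C_{n'}(J)$ imply $J'\in\mathcal C_{n+n'}(L)$. The index $n$, which we call the \emph{level}, is the Euler characteristic of the surface of the movie from $L$ to $J$. These are the moves that extend a ribbon surface.

\begin{lemma}\label{lem:ribbon}
If $L$ bounds a ribbon surface $S$ and $J\in\mathcal C_n(L)$, then $J$ bounds a ribbon surface of Euler characteristic $\chi(S)+n$. Hence $\operatorname{ord}\langle J\rangle\ge\chi(S)+n$.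
\end{lemma}

\begin{proof}
Isotopies of links extend to ambient isotopies and carry $S$ along, so it suffices to treat one move. A birth, performed in a small ball that misses $S$, adds a disk disjoint from $S$. For a band $b$, apply Lemma~\ref{lem:position} with $F=S$. Then $S\cup b$ is an immersed surface with boundary $L_b$. The old double arcs are still of ribbon type, because their endpoints are off the attaching arcs. Each new double arc is a cocore, properly embedded on the side of $b$ and interior on the side of $S$. The component that contains $b$ has the free sides in its boundary, so it is not closed, and $\chi(S\cup b)=\chi(S)-1$. The last claim is Theorem~\ref{thm:ribbon} for $g=0$.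
\end{proof}

\section{Passing a band through a strand}\label{sec:crossing}

\subsection*{A surface with one local maximum}
Let $S\subset B^4$ be bounded by $L$, and suppose first that its movie consists of $s$ band moves followed by the deaths of the components of an unlink $O_n$. Read backward, this says $L\in\mathcal C_{-s}(O_n)$, and Lemma~\ref{lem:ribbon}, applied to $n$ disjoint disks, gives $\operatorname{ord}\langle L\rangle\ge n-s=\chi(S)$. So births are the only difficulty.

The smallest case with a birth is a movie that begins with the birth of a circle $U=\partial D$, continues with a band $\beta$ that joins $U$ to $L$, and then consists of $s$ band moves and $n$ deaths. Here $\chi(S)=1-(1+s)+n=n-s$, and the link $R=(L\sqcup U)_\beta$ satisfies $\operatorname{ord}\langle R\rangle\ge n-s=\chi(S)$. We want the same inequality for $L$. If $\beta$ misses the interior of $D$, then $D\cup\beta$ is a finger and $R$ is isotopic to $L$. In general $\beta$ runs through $D$, and each intersection can be removed by passing a strand of $U$ through the band. This is not an isotopy; locally it exchanges the tangles $J_+$ and $J_-$ of Figure~\ref{fig:tangles}. We must understand what it does to the bracket.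

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8,thick]
\foreach \x/\y/\n in {1.5/0/J_+,4.5/0/J_-,7.5/0/Z,0/-3.2/P,3/-3.2/P',6/-3.2/Q,9/-3.2/Q'}
 {\draw[thin,dotted] (\x,\y) circle (1.08); \node at (\x,\y-1.75) {$\n$};}
\begin{scope}[shift={(1.5,0)}]
 \draw (-1,.4)--(1,.4) (-1,-.4)--(1,-.4) (0,1.08)--(0,.53) (0,.27)--(0,-.27) (0,-.53)--(0,-1.08);
 \node[above] at (0,1.08) {\small $T$}; \node at (.25,-1.27) {\small $B$};
 \node[left] at (-1,.4) {\small $a_L$}; \node[left] at (-1,-.4) {\small $b_L$};
 \node[right] at (1,.4) {\small $a_R$}; \node[right] at (1,-.4) {\small $b_R$};
\end{scope}
\begin{scope}[shift={(4.5,0)}]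
 \draw (0,1.08)--(0,-1.08) (-1,.4)--(-.13,.4) (.13,.4)--(1,.4) (-1,-.4)--(-.13,-.4) (.13,-.4)--(1,-.4);
\end{scope}
\begin{scope}[shift={(7.5,0)}]
 \draw (0,1.08)--(0,-1.08) (-1,.4) to[out=0,in=0,looseness=1.8] (-1,-.4) (1,.4) to[out=180,in=180,looseness=1.8] (1,-.4);
\end{scope}
\begin{scope}[shift={(0,-3.2)}]
 \draw (0,1.08) to[out=-90,in=0] (-1,.4) (1,.4) to[out=180,in=0] (-1,-.4) (1,-.4) to[out=180,in=90] (0,-1.08);
\end{scope}
\begin{scope}[shift={(3,-3.2)}]
 \draw (0,1.08) to[out=-90,in=180] (1,.4) (-1,.4) to[out=0,in=180] (1,-.4) (-1,-.4) to[out=0,in=90] (0,-1.08);
\end{scope}
\begin{scope}[shift={(6,-3.2)}]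
 \draw (0,1.08) to[out=-90,in=0] (-1,.4) (1,.4) to[out=180,in=180,looseness=1.8] (1,-.4) (-1,-.4) to[out=0,in=90] (0,-1.08);
\end{scope}
\begin{scope}[shift={(9,-3.2)}]
 \draw (0,1.08) to[out=-90,in=180] (1,.4) (-1,.4) to[out=0,in=0,looseness=1.8] (-1,-.4) (1,-.4) to[out=180,in=90] (0,-1.08);
\end{scope}
\end{tikzpicture}
\caption{Seven tangles with the same six ends. In $J_+$ and $J_-$ the two free sides of a horizontal band pass over, respectively under, a vertical strand; in $Z$ the band is cut. The tangles $P,P',Q,Q'$ are the four states obtained by smoothing both crossings of $J_\pm$.}
\label{fig:tangles}
\end{figure}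

Consider seven links that agree outside a ball and are given inside it by the seven tangles of Figure~\ref{fig:tangles}; we denote them by the same letters. Fix a framing outside the ball that matches the blackboard framing at the six ends. Smoothing both crossings of $J_\pm$ gives the tangles that join the ends as follows:
\[
\begin{array}{ll}
P:\ Ta_L,\ a_Rb_L,\ b_RB,\qquad & Q:\ Ta_L,\ a_Rb_R,\ b_LB,\\
P':\ Ta_R,\ a_Lb_R,\ b_LB,\qquad & Q':\ Ta_R,\ a_Lb_L,\ b_RB.
\end{array}
\]
In $P$ both crossings are smoothed by joining top to left, in $P'$ both by joining top to right, and in $Q,Q'$ they are smoothed in opposite ways. The over-strand is horizontal at both crossings of $J_+$ and vertical at both crossings of $J_-$, so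
\begin{equation}\label{eq:expansion}
\begin{aligned}
\langle J_+\rangle&=A^{2}\langle P\rangle+\langle Q\rangle+\langle Q'\rangle+A^{-2}\langle P'\rangle,\\
\langle J_-\rangle&=A^{-2}\langle P\rangle+\langle Q\rangle+\langle Q'\rangle+A^{2}\langle P'\rangle .
\end{aligned}
\end{equation}
All these links come from $Z$ by band moves inside the ball. A horizontal band over or under the vertical strand gives $J_\pm$. The planar band between the arcs $a_Lb_L$ and $TB$ gives $Q$, and the one between $a_Rb_R$ and $TB$ gives $Q'$. From $Q$, the planar band between $a_Rb_R$ and $b_LB$ gives $P$, and the one between $Ta_L$ and $a_Rb_R$ gives $P'$. Therefore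
\begin{equation}\label{eq:levels}
Z\in\mathcal C_{n+1}(L)\ \Longrightarrow\ J_+,J_-,Q,Q'\in\mathcal C_n(L)\ \text{ and }\ P,P'\in\mathcal C_{n-1}(L).
\end{equation}
In the situation above, $Z$ is $L\sqcup U$ with two fingers, the halves of $\beta$, and $n=0$.

To extract anything from \eqref{eq:expansion} we need lower bounds for the orders of all six brackets, and knowing $\operatorname{ord}\langle L\rangle$ alone does not provide them. Lemma~\ref{lem:ribbon} suggests the form they should take: a link of level $n$ should have order at least $n+j$, for a constant $j$ that depends only on $L$. We take the best such constant as a definition.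

\subsection*{The invariant $\omega$ and the ideal of leading coefficients}

\begin{definition}
$\omega(L)=\min\{\operatorname{ord}\langle J\rangle-n:\ n\in\mathbb Z,\ J\in\mathcal C_n(L)\}$.
\end{definition}

The numbers $\operatorname{ord}\langle J\rangle-n$ are integers, and by Lemma~\ref{lem:ribbon} they are bounded below by the Euler characteristic of any ribbon surface bounded by $L$. A Seifert surface without closed components is such a surface, so the minimum exists. Taking $J=L$ we obtain
\begin{equation}\label{eq:omega}
\chi(S)\le\omega(L)\le\operatorname{ord}\langle L\rangle\qquad\text{for every ribbon surface $S$ bounded by $L$.}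
\end{equation}

\begin{example}\label{ex:unlink}
The $k$-component unlink $O_k$ bounds $k$ disjoint disks and has order $k$, so $\omega(O_k)=k$.
\end{example}

Fix $L$ and put $j=\omega(L)$. For $J\in\mathcal C_n(L)$ we have $\delta^{-n-j}\langle J\rangle\in\Lambda$, and we define the \emph{leading coefficient}
\[
[J]_n=\mathrm{ev}\bigl(\delta^{-n-j}\langle J\rangle\bigr)\in\mathbb Z[\zeta].
\]
It depends on $L$ only through $j$, it is well defined up to a factor in $\mu$, and it is nonzero exactly when $\operatorname{ord}\langle J\rangle=n+j$. Let $\mathfrak F_L\subset\mathbb Z[\zeta]$ be the additive group generated by all $u[J]_n$ with $u\in\mu$, $n\in\mathbb Z$ and $J\in\mathcal C_n(L)$. It is closed under multiplication by $\zeta$, hence an ideal. It is nonzero because the minimum in the definition of $\omega$ is attained. As a nonzero subgroup of $\mathbb Z[\zeta]\cong\mathbb Z^4$ it is free abelian of positive finite rank, so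
\begin{equation}\label{eq:nakayama}
2\mathfrak F_L\neq\mathfrak F_L .
\end{equation}

In \eqref{eq:expansion} the links $P$ and $P'$ are one level below $J_\pm$, so their brackets may vanish to one order less and threaten to dominate. The proof of the next lemma turns this around: since $J_+$ and $J_-$ do vanish to the higher order, the leading coefficients of $P$ and $P'$ must agree, and then they enter the sum of the two expansions with a factor $2$.

\begin{lemma}\label{lem:crossing}
Let $Z,J_+,J_-$ be links that agree outside a ball and are given inside it by the tangles of Figure~\ref{fig:tangles}. If $Z\in\mathcal C_{n+1}(L)$, then $J_\pm\in\mathcal C_n(L)$ and $[J_+]_n\equiv u[J_-]_n\pmod{2\mathfrak F_L}$ for some $u\in\mu$.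
\end{lemma}

\begin{proof}
Use the framings of \eqref{eq:expansion}. By \eqref{eq:levels} the elements
\[
x_\pm=[J_\pm]_n,\qquad y=[Q]_n+[Q']_n,\qquad p=[P]_{n-1},\qquad p'=[P']_{n-1}
\]
are defined and lie in $\mathfrak F_L$. Subtracting the two lines of \eqref{eq:expansion} and multiplying by $\delta^{-(n-1)-j}$ gives
\[
\delta\cdot\delta^{-n-j}\bigl(\langle J_+\rangle-\langle J_-\rangle\bigr)=(A^2-A^{-2})\,\delta^{-(n-1)-j}\bigl(\langle P\rangle-\langle P'\rangle\bigr).
\]
The left side lies in $\delta\Lambda$, so evaluation yields $0=(\zeta^2-\zeta^{-2})(p-p')=2i(p-p')$, and $p=p'$. Adding the two lines, using $A^2+A^{-2}=-\delta$, and multiplying by $\delta^{-n-j}$ gives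
\[
\delta^{-n-j}\bigl(\langle J_+\rangle+\langle J_-\rangle\bigr)=-\delta^{-(n-1)-j}\bigl(\langle P\rangle+\langle P'\rangle\bigr)+2\,\delta^{-n-j}\bigl(\langle Q\rangle+\langle Q'\rangle\bigr).
\]
Evaluation yields $x_++x_-=-(p+p')+2y=2(y-p)\in2\mathfrak F_L$. So the claim holds with $u=-1$ for these framings. Other framings multiply $x_\pm$ by elements of $\mu$, and $2\mathfrak F_L$ is an ideal.
\end{proof}

\begin{example}\label{ex:chain}
Complete the tangles to planar diagrams as follows: join $a_L$ to $a_R$ by an arc around the top, join $b_L$ to $b_R$ by an arc around the bottom, and join $T$ to $B$ by an arc that runs to the left of the disk and crosses vertically over the two strands issuing from $a_L$ and $b_L$. Then $Z=O_2\in\mathcal C_1(O_1)$, so we may take $L=O_1$, $j=1$, $n=0$. The link $J_-$ is $O_3$, and $J_+$ is a chain of three circles. With a vertical over-strand, a kink contributes $-A^3$ if its loop is at the upper right or lower left, and $-A^{-3}$ otherwise. In $P$ the upper outer crossing is a kink with loop at the upper right, and once it is removed so is the lower one; hence $\langle P\rangle=A^6\delta$. In $P'$ the lower crossing and then the upper one are kinks with loop at the lower right, and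 $\langle P'\rangle=A^{-6}\delta$. In $Q$ there is one kink of each kind, and in $Q'$ the finger $a_Lb_L$ retracts, so $\langle Q\rangle=\langle Q'\rangle=\delta$. Now \eqref{eq:expansion} gives
\[
\langle J_+\rangle=\delta(A^8+2+A^{-8})=\delta(A^4+A^{-4})^2,\qquad \langle J_-\rangle=\delta(A^4+2+A^{-4})=\delta^3 ,
\]
so $x_+=4$, $x_-=0$, $y=2$ and $p=p'=0$. The order itself jumps from $1$ to $3$; what survives is the class of the leading coefficient modulo $2\mathfrak F_L$.
\end{example}

Return to the surface with one local maximum. Removing the intersections of $\beta$ with $D$ one at a time, Lemma~\ref{lem:crossing} gives $[R]_0\equiv u[L]_0$ modulo $2\mathfrak F_L$. If $[L]_0\notin2\mathfrak F_L$, then $[R]_0\ne0$, so $\operatorname{ord}\langle R\rangle=\omega(L)$ and we conclude $\operatorname{ord}\langle L\rangle\ge\omega(L)\ge\chi(S)$. But $[L]_0$ may lie in $2\mathfrak F_L$, and then the congruence does not show that $[R]_0\neq0$. By \eqref{eq:nakayama} some other link $J\in\mathcal C_n(L)$ has its leading coefficient outside $2\mathfrak F_L$. The remedy is to perform on $R$ the moves that lead from $L$ to $J$ and to compare the result with $J$. This is also why we work modulo $2\mathfrak F_L$ and not modulo $2\mathbb Z[\zeta]$: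 nothing so far excludes that all leading coefficients are divisible by $2$, whereas they cannot all lie in $2\mathfrak F_L$.

\section{Fusions}\label{sec:fusion}

With several births, some new circles are joined to $L$ only through other new circles. The right generalization of the link $R$ above records this in a graph.

\begin{definition}
Let $U=U_1\sqcup\dots\sqcup U_m$ bound disjoint disks $D_1,\dots,D_m$ disjoint from $L$, and let $\beta$ be a family of disjoint bands on $L\sqcup U$. The \emph{graph} of $\beta$ has one vertex $*$ for all of $L$, one vertex for each $U_i$, and one edge for each band, joining the vertices on which its attaching arcs lie. If this graph is a tree, so that $|\beta|=m$, the link $R=(L\sqcup U)_\beta$ is a \emph{fusion} of $L$.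
\end{definition}

The bands may run through the disks $D_i$. Shrinking the disks shows that $L\sqcup U$ arises from $L$ by $m$ births, so $R\in\mathcal C_0(L)$. We write $D=\bigcup_iD_i$.

\begin{lemma}\label{lem:fusionclass}
If $J\in\mathcal C_n(L)$ and $R$ is a fusion of $J$, then $R\in\mathcal C_n(L)$ and $[R]_n\equiv u[J]_n\pmod{2\mathfrak F_L}$ for some $u\in\mu$.
\end{lemma}

\begin{proof}
The first claim follows from $R\in\mathcal C_0(J)$. Write $R=(J\sqcup U)_\beta$ and apply Lemma~\ref{lem:position} to the bands $\beta$ on $J\sqcup U$ and the surface $D$. Then $\beta\cap D$ consists of the attaching arcs on $U$ and of finitely many cocores in the interior of $D$, which we call \emph{intersection arcs}. We use induction on their number.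

Suppose there are none. Deleting $*$ from the tree leaves subtrees, each joined to $*$ by exactly one edge. The disks and bands of one subtree, together with the band of that edge, form an embedded disk that meets $J$ exactly in one attaching arc, and the disks so obtained are disjoint. They are fingers, and $R$ is obtained from $J$ by pushing across them. So $R$ is isotopic to $J$. This is where the tree condition is used.

Now let $\alpha\subset\beta_l\cap D_i$ be an intersection arc. Finitely many disjoint arcs in the interior of a disk do not separate it, so there is an embedded path $\gamma\subset D_i$ that starts at the midpoint of $\alpha$, perpendicularly to $\alpha$, ends at a point of $U_i$ outside all attaching arcs, and is otherwise disjoint from the intersection arcs and from $U_i$. Push $U_i$ into $D_i$ along $\gamma$, making a thin notch that stops just before $\alpha$, and widen the tip of the notch to a strand parallel to $\alpha$ and slightly longer. This isotopy takes place in $D_i$ and avoids $J$, the other disks and all bands; it replaces $U$ by an unlink $U'$, and $R'=(J\sqcup U')_\beta$ is isotopic to $R$. Next push the tip across $\alpha$, still inside $D_i$. The new unlink $U''$ bounds the disks $D_h$,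 $h\ne i$, and a notched disk $D_i''\subset D_i$ that no longer contains $\alpha$. Hence $R''=(J\sqcup U'')_\beta$ is a fusion of $J$ with the same tree and one intersection arc fewer.

We may assume that $\beta_l$ is perpendicular to $D_i$ near $\alpha$. Look at a small ball around $\alpha$ from the direction of $\gamma$. The band $\beta_l$ faces the viewer, the disk $D_i$ is seen edge on, and the tip is a strand parallel to the cocore $\alpha$ that crosses both free sides of $\beta_l$, in front of them in $R'$ and behind them in $R''$. So $R'$ and $R''$ are the links $J_-$ and $J_+$ of Lemma~\ref{lem:crossing}. The corresponding link $Z$ is obtained by cutting $\beta_l$ at $\alpha$. The two halves of $\beta_l$ are disjoint fingers on $(J\sqcup U')_{\beta\setminus\beta_l}$, whether or not $\beta_l$ is attached to $U_i$, so $Z$ is isotopic to this link and has level $n+m-(m-1)=n+1$. Lemma~\ref{lem:crossing} gives $[R]_n\equiv u'[R'']_n$, induction gives $[R'']_n\equiv u''[J]_n$, and these congruences combine because $2\mathfrak F_L$ is an ideal.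
\end{proof}

Next we show that a fusion can follow every move made on $L$. A band move may merge or split components of $L$; the graph does not notice, since all of $L$ is the single vertex $*$.

\begin{lemma}\label{lem:follow}
If $R$ is a fusion of $L$ and $J\in\mathcal C_n(L)$, then some $R'\in\mathcal C_n(R)$ is a fusion of $J$.
\end{lemma}

\begin{proof}
Let $R=(L\sqcup U)_\beta$. Isotopies of $L$ extend to ambient isotopies, which carry $D$ and $\beta$ along, so by induction on the number of moves it suffices to treat one birth or one band move.

A birth can be performed in a small ball that misses $L\cup D\cup\beta$. Then $R\sqcup O=((L\sqcup O)\sqcup U)_\beta$ is a fusion of $L\sqcup O$.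

Let $b$ be a band on $L$. Lemma~\ref{lem:disks} gives an isotopy $\varphi_t$ fixed on $L$ with $\varphi_1(D)\cap b=\varnothing$. The squares $\varphi_t^{-1}(b)$ are bands on $L$, and $\varphi_1^{-1}(b)$ misses $D$. So we may assume $b\cap D=\varnothing$. A small perturbation, which slides the ends along $L$ if necessary, makes the core of $b$ disjoint from the cores of $\beta$, as these are arcs in a $3$-manifold. Narrowing $b$ and $\beta$, which changes $L_b$ and $R$ only by isotopy, makes $b$ disjoint from $\beta$. Now $\beta\cup b$ is a family of disjoint bands on $L\sqcup U$, so $b$ is a band on $R$ and
\[
R_b=(L\sqcup U)_{\beta\cup b}=(L_b\sqcup U)_\beta .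
\]
The disks $D_i$ are disjoint from $L_b\subset L\cup b$, and the graph of $\beta$ is unchanged. So $R_b\in\mathcal C_{-1}(R)$ is a fusion of $L_b$.
\end{proof}

\begin{proposition}\label{prop:omega}
If $R$ is a fusion of $L$, then $\omega(R)=\omega(L)$.
\end{proposition}

\begin{proof}
Put $j=\omega(L)$. From $R\in\mathcal C_0(L)$ we get $\mathcal C_n(R)\subset\mathcal C_n(L)$ for all $n$, so $\omega(R)\ge j$. Conversely, by \eqref{eq:nakayama} not all generators of $\mathfrak F_L$ lie in the ideal $2\mathfrak F_L$, so there is $J\in\mathcal C_n(L)$ with $[J]_n\notin2\mathfrak F_L$. Let $R'\in\mathcal C_n(R)$ be a fusion of $J$, as in Lemma~\ref{lem:follow}. By Lemma~\ref{lem:fusionclass}, $[R']_n\equiv u[J]_n\not\equiv0$ modulo $2\mathfrak F_L$. In particular $[R']_n\neq0$, that is, $\operatorname{ord}\langle R'\rangle=n+j$, and $\omega(R)\le j$.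
\end{proof}

\begin{remark}
Membership in $\mathcal C_0(L)$ is not enough. A band with both ends on the unknot $O_1$ can split it into $O_2$, so with one birth $O_3\in\mathcal C_0(O_1)$, while $\omega(O_3)=3$ and $\omega(O_1)=1$. The graph here is a loop at $*$ and an isolated vertex.
\end{remark}

\section{Surfaces in the four-ball}\label{sec:ball}

To find a fusion in the movie of a general surface we reorder the movie: births first, then all band moves at once, then deaths.

\begin{lemma}[Normal form]\label{lem:normal}
Let $S\subset S^3\times[0,1]$ be a compact properly embedded surface with $S\cap(S^3\times0)=L\neq\varnothing$ and $S\cap(S^3\times1)=L_1$, where $L_1$ may be empty. There are an unlink $U=U_1\sqcup\dots\sqcup U_m$ bounding disjoint disks $D_i$ disjoint from $L$, and a family $\mathcal B$ of disjoint bands on $L\sqcup U$, such that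
\begin{enumerate}
\item[(a)] $(L\sqcup U)_{\mathcal B}$ is isotopic to $L_1\sqcup O_n$, where $O_n$ bounds $n$ disjoint disks disjoint from $L_1$;
\item[(b)] $S$ is homeomorphic, rel $L=L\times0$, to the abstract surface obtained from $(L\times[0,1])\sqcup\bigsqcup_iD_i$ by attaching the bands $\mathcal B$ along $(L\times1)\sqcup U$ and gluing $n$ disks to $O_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
We start from a movie of $S$ and modify it in three steps, none of which changes the abstract surface rel $L$.

\emph{Deaths last.} Run the movie without deleting the dying circles. We maintain that at each stage the link is $J\sqcup K$, where $J$ is the link of the original movie and the retained circles $K$ bound disjoint disks $\Delta$ disjoint from $J$. An isotopy of $J$ is extended to an ambient isotopy, which carries $\Delta$ along. A birth is performed in a small ball that misses $J\cup\Delta$, which gives the next link of the original movie up to isotopy. Before a band move along $b$, Lemma~\ref{lem:disks} moves $\Delta$ off $b$ while fixing $J$. Before a circle with disk $\Delta'$ dies, the same lemma moves $\Delta$ off $\Delta'$, and then $\Delta'$ is added to $\Delta$. The new movie has only isotopies, births and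 band moves up to the link $L_1\sqcup O_n$ of (a), and the $n$ deaths come at the end. No later band was attached to a dying circle, so gluing its disk later gives the same abstract surface.

\emph{Births first.} An ambient isotopy $\psi$ followed by the birth of $O$ has the same effect as the birth of $\psi^{-1}(O)$ followed by $\psi$. For a band move followed by a birth, $J\to J_b\to J_b\sqcup O$, place $O$ in a small ball that misses $J\cup b$; then $J_b\sqcup O=(J\sqcup O)_b$, and the birth can come first. Repeating this, all births occur at the start; placing them in disjoint small balls gives $U$ and the disks $D_i$. Pulling each band back through the isotopies that precede it, we also move all isotopies to the end.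

\emph{Simultaneous bands.} Let $J=L\sqcup U$. Suppose that the first $r$ band moves are given by disjoint bands $b_1,\dots,b_r$ on $J$, with result $J'$, and let $b_{r+1}$ be a band on $J'$. The difficulty is that $b_{r+1}$ may run through the earlier bands or be attached to their free sides. We therefore shorten the earlier bands. Choose a cocore $c_s$ of $b_s$ for each $s\le r$; these are disjoint arcs with endpoints on $J'$. Perturb $b_{r+1}$ through bands on $J'$ until its core, endpoints included, misses all $c_s$, and narrow it until it misses all $c_s$. Let $b_s'\subset b_s$ be a neighborhood of $c_s$, so thin that it misses $b_{r+1}$. Let $\tilde J$ be obtained from $J$ by pushing across the two components of $b_s\setminus b_s'$, for all $s$. These are disjoint fingers, so $\tilde J$ is isotopic to $J$. The squares $b_s'$ are bands on $\tilde J$, and the moves along them give $J'$. Away from the $b_s'$ the links $\tilde J$ and $J'$ coincide, so $b_{r+1}$ is also a band on $\tilde J$. Thus $b_1',\dots,b_r',b_{r+1}$ are disjoint bands on $\tilde J$, and the moves along all of them give $J'_{b_{r+1}}$. In the abstract surface, the two end pieces of each $b_s$ are now counted as part of a collar of $J$ instead of as part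 of a band. An ambient isotopy that takes $\tilde J$ to $J$ by retracting the fingers carries the $r+1$ squares to disjoint bands on $J$. Induction on $r$ completes the proof.
\end{proof}

\begin{proposition}\label{prop:ball}
Let $S\subset B^4$ be a compact properly embedded surface without closed components and with $\partial S=L\ne\varnothing$. Then $\operatorname{ord}\langle L\rangle\ge\omega(L)\ge\chi(S)$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:normal} with $L_1=\varnothing$. By (b), $\chi(S)=m-|\mathcal B|+n$. Since $S$ has no closed components, each of its components meets $L$. Removing open disks from the interior of a connected surface leaves it connected, so every component of $(L\times[0,1])\cup\bigcup_iD_i\cup\mathcal B$ meets $L$ as well. This says that the graph of $\mathcal B$ is connected. Let $\beta\subset\mathcal B$ be a spanning tree; it has $m$ edges, and $R=(L\sqcup U)_\beta$ is a fusion of $L$. The remaining bands turn $R$ into $O_n$, so their $|\mathcal B|-m$ dual bands turn $O_n$ into $R$. By Lemma~\ref{lem:ribbon}, applied to $n$ disjoint disks, $R$ bounds a ribbon surface of Euler characteristic $n-|\mathcal B|+m=\chi(S)$. By \eqref{eq:omega} and Proposition~\ref{prop:omega},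
\[
\operatorname{ord}\langle L\rangle\ge\omega(L)=\omega(R)\ge\chi(S).\qedhere
\]
\end{proof}

\section{Concordance and slice links in $S^3$}\label{sec:conc}

Links $L_0,L_1\subset S^3$ are \emph{concordant} if $(L_0\times0)\sqcup(L_1\times1)$ bounds disjoint properly embedded annuli in $S^3\times[0,1]$, each joining a component of $L_0$ to a component of $L_1$. In this case the construction of the last proof is symmetric: seen from $L_1$, the deaths are births and the link $R$ is again a fusion.

\begin{proposition}\label{prop:conc}
If $L_0,L_1\subset S^3$ are concordant, there is a link $R$ that is a fusion of both. Hence $\omega(L_0)=\omega(L_1)$, and $u_0[L_0]_0-u_1[L_1]_0\in2(\mathfrak F_{L_0}+\mathfrak F_{L_1})$ for some $u_0,u_1\in\mu$.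
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:normal} to the union $S$ of the annuli, and isotope $L_1$ so that $(L_0\sqcup U)_{\mathcal B}=L_1\sqcup O_n$. From $\chi(S)=0$ we get $|\mathcal B|=m+n$. Every annulus meets $L_0$, so as in the proof of Proposition~\ref{prop:ball} the graph of $\mathcal B$ has a spanning tree $\beta$, and $R=(L_0\sqcup U)_\beta$ is a fusion of $L_0$. Let $\mathcal B'=\mathcal B\setminus\beta$, a family of $n$ disjoint bands on $R$ with $R_{\mathcal B'}=L_1\sqcup O_n$.

By (b), $S$ is the union along $R$ of $F_0=(L_0\times[0,1])\cup\bigcup_iD_i\cup\beta$ and of the surface $F_1$ obtained from a collar $R\times[0,1]$ by attaching $\mathcal B'$ and gluing $n$ disks to $O_n$. Since $\beta$ is a tree, $F_0$ is $L_0\times[0,1]$ with disks attached along disjoint boundary arcs, hence a union of annuli, each with one boundary circle in $R$. Gluing such annuli to $F_1$ does not merge components, so the components of $F_1$ correspond to the annuli of $S$, and each of them contains a component of $L_1$. The components of $F_1$ also correspond to those of the set $R\cup\mathcal B'\subset S^3$, and this set equals $(L_1\sqcup O_n)\cup\mathcal B'$. So every component of $(L_1\sqcup O_n)\cup\mathcal B'$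 meets $L_1$, which says that the graph of the dual bands on $L_1\sqcup O_n$, with $*$ standing for $L_1$, is connected. It has $n+1$ vertices and $n$ edges, so it is a tree. The dual bands turn $L_1\sqcup O_n$ into $R$, and $O_n$ bounds disjoint disks disjoint from $L_1$. Thus $R$ is a fusion of $L_1$.

Proposition~\ref{prop:omega} gives $\omega(L_0)=\omega(R)=\omega(L_1)$. Therefore $[R]_0$, for a fixed framing, is the same element whether it is formed with respect to $L_0$ or to $L_1$. Lemma~\ref{lem:fusionclass} with $J=L=L_s$ gives $[R]_0-u_s[L_s]_0\in2\mathfrak F_{L_s}$ for $s=0,1$, and subtracting gives the last claim.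
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $L$ bound disjoint disks $\Delta_1,\dots,\Delta_k$ in $B^4$. We first show that $L$ is concordant to $O_k$. Choose a point in the interior of $B^4$ off the disks and join it to an interior point of each $\Delta_s$ by an arc. A generic arc in a $4$-manifold misses surfaces and other arcs, so the arcs form a tree that meets each $\Delta_s$ only in the endpoint of the $s$-th arc, transversally. Extend each arc slightly through $\Delta_s$. A thin neighborhood $N$ of the tree is a $4$-ball. Near the $s$-th intersection point it has the form $[-1,1]\times B^3$, and $\Delta_s\cap N$ is a flat equatorial disk in $0\times B^3$, whose boundary bounds a hemisphere of $0\times S^2\subset\partial N$. These hemispheres are disjoint, so the disks meet $\partial N$ in a $k$-component unlink. The complement of the interior of $N$ in $B^4$ is diffeomorphic to $S^3\times[0,1]$, and the disks meet it in annuli. This is the required concordance.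

By Example~\ref{ex:unlink} and Proposition~\ref{prop:conc}, $\omega(L)=\omega(O_k)=k$. Moreover $[O_k]_0=\mathrm{ev}(\delta^{-k}\delta^k)=1$ up to $\mu$, so $[L]_0=\mathrm{ev}(\delta^{-k}\langle L\rangle)$ is congruent to an element of $\mu$ modulo $2\mathbb Z[\zeta]$. Every element of $\mu$ is $\pm$ one of the basis elements $1,\zeta,\zeta^2,\zeta^3$ and is therefore not in $2\mathbb Z[\zeta]$. Hence $[L]_0\neq0$, which means $\operatorname{ord}\langle L\rangle=k$.
\end{proof}

\section{From $M_g$ to $S^3$}\label{sec:Mg}

We view $W_g$ inside $B^4$. A link in $M_g$ then has two brackets, one in $M_g$ and one in $S^3$, and a surface in $W_g$ bounds the second through Proposition~\ref{prop:ball}. The two brackets differ, and the task is to express the first through brackets in $S^3$ of links that still bound controlled surfaces.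

\subsection*{The model}
Let $E_1,\dots,E_g\subset S^3$ be disjoint flat disks, let $C_s=\partial E_s$ and $C=\bigsqcup_sC_s$, and let $\Delta_s\subset B^4$ be obtained by pushing the interior of $E_s$ into $B^4$. Take disjoint tubular neighborhoods $\nu(\Delta_s)=\Delta_s\times D^2$, meeting $S^3$ in the solid tori $\nu(C_s)=C_s\times D^2$. The closure of $B^4\setminus\bigcup_s\nu(\Delta_s)$ is diffeomorphic to $W_g$, and we take it as our model, with the orientation of $B^4$; recall that the order does not depend on orientations. With $X$ the closure of $S^3\setminus\nu(C)$,
\[
M_g=X\cup\bigsqcup_s(\Delta_s\times S^1).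
\]
The inclusions of $X$ into $S^3$ and into $M_g$ define two linear maps $\langle\,\cdot\,\rangle_{S^3}$ and $\langle\,\cdot\,\rangle_{M_g}$ from $K(X)$ to $\mathbb Q(A)$. Choose disjoint product neighborhoods $E_s\times[-1,1]$ and the trivializations of $\nu(\Delta_s)$ so that, for $|t|$ less than some $\rho>0$, the level $E_s\times t$ meets $\partial\nu(C_s)$ in a circle $C_s\times\theta(t)$, with $\theta(t)\in S^1$ distinct for distinct $t$. Let $E_s'\subset E_s$ be a slightly smaller disk with $E'_s\times[-1,1]\subset X$.

Let $S\subset W_g$ and $L=\partial S$ be as in Theorem~\ref{thm:surface}. Isotope $L$ off the cores of the solid tori $\Delta_s\times S^1$, then out of them into the interior of $X$, and make it transverse to the $E_s$; extend the isotopy over $W_g$ to carry $S$ along. The number of points of $L\cap E_s$ is even. Indeed, the sphere $(E_s\cap X)\cup(\Delta_s\times\theta(0))$ bounds a $3$-ball in $W_g$, the part in $W_g$ of the track of the push from $E_s$ to $\Delta_s$; in general position $S$ meets this ball in a compact $1$-manifold whose boundary is $L\cap E_s$. Write $|L\cap E_s|=2n_s$. After a further isotopy and a choice of framing, $L\cap(E_s\times[-1,1])$ consists of $2n_s$ vertical strands in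 the interior of the cylinder $E_s'\times[-1,1]$, through points on a line, with the blackboard framing.

\subsection*{Circles around the strands}
For $a=(a_1,\dots,a_g)\in\mathbb Z_{\ge0}^g$ put $|a|=\sum_sa_s$. Let $C^a$ consist, for each $s$, of $a_s$ circles parallel to $\partial E'_s$ that lie in distinct levels $E_s'\times t$ with $|t|<\rho$, encircle all $2n_s$ strands, and are framed by their levels. These circles are the right objects to add, because they are trivial in $M_g$ and, although linked with $L$ in $S^3$, they bound disks in $B^4$ disjoint from $S$.

\begin{lemma}\label{lem:circles}
For all $a$ we have $\langle L\cup C^a\rangle_{M_g}=\delta^{|a|}\langle L\rangle_{M_g}$ and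
\begin{equation}\label{eq:bound}
\operatorname{ord}\langle L\cup C^a\rangle_{S^3}\ge\chi(S)+|a| .
\end{equation}
\end{lemma}

\begin{proof}
A circle at level $E_s\times t$ bounds a disk in $M_g$, the union of the annulus in $E_s\times t$ between the circle and $\partial\nu(C_s)$ with $\Delta_s\times\theta(t)$. These disks are disjoint from each other and from $L$, and they induce the given framings. This proves the first claim. Take a collar $M_g\times[0,\varepsilon]$ of the boundary of $W_g$ in which $S$ is $L\times[0,\varepsilon]$, and push the interiors of the disks into it along the collar direction. They stay disjoint from each other and from $S$. The union of $S$ and the $|a|$ pushed disks has its boundary $L\cup C^a$ in $X\subset S^3$ and its interior in the interior of $W_g\subset B^4$. So it is a properly embedded surface in $B^4$ without closed components, of Euler characteristic $\chi(S)+|a|$, and Proposition~\ref{prop:ball} gives \eqref{eq:bound}.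
\end{proof}

The two brackets agree on links that miss the disks $E_s$, as we shall see. So we look for a linear combination of the links $L\cup C^a$ that equals $L$ in $K(M_g)$ and that the skein relations turn into links missing the $E_s$. By \eqref{eq:bound}, the coefficient of $L\cup C^a$ may have a pole of order at most $|a|$ at $q=i$.

\subsection*{A projector in the Temperley--Lieb algebra}
The Temperley--Lieb algebra $TL_n$ over $\mathbb Q(A)$ is the skein module of framed tangles in a cylinder $D^2\times[-1,1]$ with $n$ ends on a line at the top and $n$ at the bottom, with stacking as product. It has a basis of \emph{diagrams}: crossingless matchings of the $2n$ ends in a rectangle. The unit $1$ consists of $n$ vertical strands. A \emph{through-strand} joins the top to the bottom; their number is congruent to $n$ modulo $2$. Let $I_r\subset TL_n$ be the span of the diagrams with at most $r$ through-strands, with $I_r=0$ for $r<0$. Stacking does not increase the number of through-strands, so $I_r$ is a two-sided ideal. Let $z_n\in TL_n$ be the $n$ vertical strands with one circle around all of them, and put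
\[
c_n=-A^{2(n+1)}-A^{-2(n+1)},\qquad\text{so that } c_0=\delta .
\]

\begin{lemma}\label{lem:z}
$z_n\equiv c_n\pmod{I_{n-2}}$ in $TL_n$.
\end{lemma}

\begin{proof}
For $n=0$ we have $z_0=\delta$. Let $n\ge1$, and draw the circle so that its front part crosses horizontally over the strands and, higher up, its back part crosses horizontally under them. Smooth the two crossings with the rightmost strand. In the notation of Figure~\ref{fig:tangles}, this strand is $TB$, the upper horizontal arc $a$ passes under it, the lower arc $b$ passes over it, and $a_R$ is joined to $b_R$. The smoothing that joins top to left has coefficient $A^{-1}$ at the upper crossing and $A$ at the lower one. Hence $P$ and $P'$ have coefficient $1$, $Q$ has coefficient $A^{-2}$, and $Q'$ has coefficient $A^2$. The state $Q'$ gives $z_{n-1}\otimes1$, the tangle $z_{n-1}$ with a vertical strand added on the right. The states $P$, $P'$ and $Q$ join $T$ to $a_L$ and $B$ to $b_L$, with one extra trivial circle in $Q$. They give the braid $\sigma$ in which the last strand, followed upward, runs to the left over all other strands and returns behind them. Therefore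
\[
z_n=A^2\,z_{n-1}\otimes1+(2+A^{-2}\delta)\,\sigma=A^2\,z_{n-1}\otimes1+(1-A^{-4})\,\sigma .
\]
The braid $\sigma$ is a product of $2(n-1)$ single crossings, and each is a combination of $1$ and of a diagram in $I_{n-2}$. At a lower crossing the last strand enters from the right, so the smoothing that gives $1$ joins right to top; the over-strand is horizontal, and the coefficient is $A^{-1}$. At an upper crossing the last strand enters from the left, so this smoothing joins left to top; the over-strand is vertical, and the coefficient is again $A^{-1}$. Hence $\sigma\equiv A^{-2(n-1)}$ modulo $I_{n-2}$. Adding a vertical strand maps $I_{n-3}\subset TL_{n-1}$ into $I_{n-2}\subset TL_n$, so by induction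
\[
z_n\equiv A^2c_{n-1}+(1-A^{-4})A^{-2n+2}=-A^{2n+2}-A^{-2n+2}+A^{-2n+2}-A^{-2n-2}=c_n .\qedhere
\]
\end{proof}

For $N\ge0$ define the polynomial
\[
p_N(x)=\prod_{m=1}^N\frac{x-c_{2m}}{\delta-c_{2m}}=\sum_{a=0}^Nr_{N,a}\,\delta^{-a}x^a ,
\]
where the second equality defines $r_{N,a}\in\mathbb Q(A)$.

\begin{lemma}\label{lem:proj}
We have $p_N(\delta)=1$, $\operatorname{ord}r_{N,a}\ge0$ for all $a$, and $p_N(z_{2N})\in I_0$. Moreover $z_{2N}v=\delta v$ for all $v\in I_0$.
\end{lemma}

\begin{proof}
The first claim is immediate from the product. For the second, with $q=A^2$,
\[
\frac{c_{2m}}{\delta}=\frac{q^{2m+1}+q^{-2m-1}}{q+q^{-1}}=\sum_{l=-m}^m(-1)^{m-l}q^{2l}\in\Lambda,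
\]
since multiplying the sum by $q+q^{-1}$ makes it telescope. At $q=i$ each term equals $(-1)^m$, so the value is $(-1)^m(2m+1)$, which differs from $1$ for $m\ge1$. Hence $1-c_{2m}/\delta$ has order $0$. Writing each factor of $p_N$ as $(\delta^{-1}x-c_{2m}/\delta)/(1-c_{2m}/\delta)$ shows that $p_N$ is a polynomial in $\delta^{-1}x$ with coefficients of order at least $0$.

Write $z=z_{2N}$. A diagram with exactly $n$ through-strands is a composite $YY'$ of two crossingless tangles glued along $n$ points. The circle can be moved to the boundary of the cylinder and slid along it past $Y$, so $z\,YY'=Yz_nY'$. By Lemma~\ref{lem:z}, $(z-c_n)YY'=Y(z_n-c_n)Y'$ is a combination of diagrams with at most $n-2$ through-strands. For $n=0$ this says $zv=\delta v$ on $I_0$. For even $n\ge2$, the other diagrams in $I_n$ already lie in the ideal $I_{n-2}$, so $(z-c_n)I_n\subset I_{n-2}$. Applying the commuting factors $z-c_{2N},z-c_{2N-2},\dots,z-c_2$ in this order to $1\in I_{2N}$ gives $p_N(z)\in I_0$.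
\end{proof}

\begin{example}\label{ex:p1}
For $N=1$ the ideal $I_0\subset TL_2$ is spanned by the cup--cap diagram $e$, with $e^2=\delta e$. So $p_1(z_2)=xe$ for some $x$, and $e=p_1(\delta)e=p_1(z_2)e=x\delta e$ gives $p_1(z_2)=e/\delta$.
\end{example}

\begin{remark}
The parity of $|L\cap E_s|$ enters here. For a link with $2N+1$ strands through some $E_s$ the same argument gives $\prod_{m=0}^N(z-c_{2m+1})\in I_{-1}=0$; since the added circles are trivial in $M_g$, this yields $\prod_m(\delta-c_{2m+1})\,\langle L\rangle_{M_g}=0$, so the bracket vanishes.
\end{remark}

\subsection*{The reduction formula}

\begin{proposition}\label{prop:formula}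
With $a$ ranging over $0\le a_s\le n_s$,
\begin{equation}\label{eq:formula}
\langle L\rangle_{M_g}=\sum_a\Bigl(\prod_sr_{n_s,a_s}\Bigr)\delta^{-|a|}\,\langle L\cup C^a\rangle_{S^3}.
\end{equation}
\end{proposition}

\begin{proof}
Replacing the strands of $L$ in the cylinders $E'_s\times[-1,1]$ by other tangles defines a multilinear map $\prod_sTL_{2n_s}\to K(X)$. It sends $(z_{2n_s}^{a_s})_s$ to $L\cup C^a$. So the image of $(p_{n_s}(z_{2n_s}))_s$ is
\[
\lambda=\sum_a\Bigl(\prod_sr_{n_s,a_s}\Bigr)\delta^{-|a|}\,(L\cup C^a)\in K(X),
\]
and $\langle\lambda\rangle_{S^3}$ is the right side of \eqref{eq:formula}. By Lemmas \ref{lem:circles} and~\ref{lem:proj},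
\[
\langle\lambda\rangle_{M_g}=\prod_s\Bigl(\sum_{a_s}r_{n_s,a_s}\Bigr)\langle L\rangle_{M_g}=\prod_sp_{n_s}(\delta)\,\langle L\rangle_{M_g}=\langle L\rangle_{M_g}.
\]
It remains to show $\langle\lambda\rangle_{M_g}=\langle\lambda\rangle_{S^3}$. Since $p_{n_s}(z_{2n_s})\in I_0$, the element $\lambda$ is a linear combination of links $L_*$ in the interior of $X$ that have no through-strands in the cylinders. Such a diagram can be drawn off the middle level, so $L_*$ is disjoint from all $E_s$. A slight thickening of $\nu(C_s)\cup E_s$ is a ball disjoint from $L_*$. Joining these $g$ balls by thin tubes along $g-1$ arcs that miss $L_*$ gives one ball that contains $\nu(C)$ and misses $L_*$. The closure of its complement in $S^3$ is a ball contained in $X$ that contains $L_*$. For a link in a ball the bracket does not depend on the ambient manifold, so $\langle L_*\rangle_{M_g}=\langle L_*\rangle_{S^3}$.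
\end{proof}

\begin{proof}[Proof of Theorems \ref{thm:slice} and~\ref{thm:surface}]
By Lemma~\ref{lem:proj} and \eqref{eq:bound}, each summand in \eqref{eq:formula} has order at least $0-|a|+\chi(S)+|a|=\chi(S)$. Since $\operatorname{ord}$ is a valuation, $\operatorname{ord}\langle L\rangle_{M_g}\ge\chi(S)$. For $S$ a union of $k$ slice disks this is Theorem~\ref{thm:slice}.

For the equality, let $\Sigma\subset S^3$ be a planar surface made of a disk in the plane and $g$ flat bands attached to it without crossings, so that $\chi(\Sigma)=1-g$. Choose the disks $E_s$ small and perpendicular to the plane, with $E_s$ meeting $\Sigma$ in a cocore of the $s$-th band, so that $C_s$ is a small circle around this band. Then $\Sigma\subset X\subset M_g$, and pushing its interior into $W_g$ gives a surface $S_0$ bounded by $L_0=\partial\Sigma$. Give $L_0$ the framing of the plane. Here $n_s=1$ for all $s$, and by Example~\ref{ex:p1} the element $\lambda$ in the proof of Proposition~\ref{prop:formula} is obtained by inserting $e/\delta$ in each band. Inserting $e$ cuts the band, and after all bands are cut one planar circle is left. Hence $\langle L_0\rangle_{M_g}=\delta^{-g}\delta=\delta^{1-g}$, of order $\chi(S_0)$. Adding an $r$-component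 unlink in a small ball multiplies the bracket by $\delta^r$ and adds $r$ disks to $S_0$. The order and the Euler characteristic are then both equal to $1-g+r$.
\end{proof}

For $g=1$ the link $L_0$ consists of two parallel copies of $S^1\times\{pt\}$ in $S^1\times S^2$. It bounds an annulus and has bracket $1$, whereas the same two circles form an unlink with bracket $\delta^2$ in $S^3$.

\begin{thebibliography}{9}

\bibitem{Carrega}
Alessio Carrega, \emph{Shadows and quantum invariants}, arXiv:1610.04728 (2016).

\end{thebibliography}
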